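# Finite integral residuated lattices as nuclear images of conuclear images of lattice-ordered groups

## 1. Truncated addition, cut out of the integers

Fix $n\ge 0$ and let $C_n=\{0,-1,\dots,-n\}$ with its usual order and the truncated sum $i\oplus j=\max(i+j,-n)$. It is a finite chain in which the unit $0$ is the top element. It comes from the ordered group $\mathbb Z$ in two moves.

**Move down.** Put $\sigma(k)=\min(k,0)$ on $\mathbb Z$. This map is monotone, $\sigma(k)\le k$, $\sigma\sigma=\sigma$, $\sigma(0)=0$, and
$$\sigma(a)+\sigma(b)\le\sigma(a+b),\tag{1}$$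
since the left side is at most $a+b$ and at most $0$. Its image is $\{0,-1,-2,\dots\}$, closed under addition.

**Move up.** On $\{0,-1,-2,\dots\}$ put $\gamma(k)=\max(k,-n)$. This map is monotone, $k\le\gamma(k)$, $\gamma\gamma=\gamma$, and
$$\gamma(a)+\gamma(b)\le\gamma(a+b).\tag{2}$$
Indeed, if $a,b\ge -n$ the left side is $a+b$. If, say, $a<-n$, then the left side is $-n+\gamma(b)\le -n\le\gamma(a+b)$. The image is $C_n$, and the sum rounded up by $\gamma$ is exactly $\oplus$.

Now replace $\mathbb Z$ by an arbitrary lattice-ordered group, possibly noncommutative, and replace $\min(\cdot,0)$ and $\max(\cdot,-n)$ by arbitrary operators with the same formal properties. Which finite algebras can be cut out? A conjecture in Adam Přenosil, "From partially ordered monoids to partially ordered groups via free nuclear preimages", arXiv:2111.09820 (2021), says: exactly those in which the unit is the top. We shall prove this.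

## 2. Residuated lattices, conuclei and nuclei

**Definition (residuated lattice).** A residuated lattice is an algebra $\mathbf L=\langle L,\wedge,\vee,\cdot,\backslash,/,\mathsf 1\rangle$ where $\langle L,\wedge,\vee\rangle$ is a lattice, $\langle L,\cdot,\mathsf 1\rangle$ is a monoid, and
$$a\cdot b\le c\iff b\le a\backslash c\iff a\le c/b.\tag{3}$$
It is *integral* if $\mathsf 1$ is its top element.

Two consequences of (3) are used constantly. First, $a\backslash c$ is the largest $z$ with $az\le c$, and similarly for $/$. So the order and the product determine all operations, and *an isomorphism of partially ordered monoids between residuated lattices is an isomorphism of residuated lattices*. Secondly, multiplication distributes over all existing joins. If $b=\bigvee b_i$, then $ab\le c$ iff $b\le a\backslash c$ iff all $b_i\le a\backslash c$ iff all $ab_i\le c$, so $ab=\bigvee ab_i$; the other side is similar. In particular multiplication is monotone.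

**Definition ($\ell$-group, negative cone).** An $\ell$-group is a residuated lattice in which every $a$ has an inverse $a^{-1}$; then $a\backslash b=a^{-1}b$ and $b/a=ba^{-1}$. Equivalently, it is a group with a lattice order for which multiplication is monotone in both arguments. The negative cone of $\mathbf G$ is $G^-=\{a\in G:a\le\mathsf 1\}$ with the lattice operations and product of $\mathbf G$ and the residuals $a\backslash b\wedge\mathsf 1$ and $b/a\wedge \mathsf 1$. It is an integral residuated lattice.

**Definition (conucleus).** A conucleus on $\mathbf L$ is an interior operator $\sigma$ (monotone, $\sigma(a)\le a$, $\sigma\sigma(a)=\sigma(a)$) with $\sigma(a)\sigma(b)\le\sigma(ab)$ and $\sigma(\mathsf 1)=\mathsf 1$. The conuclear image $\mathbf L_\sigma$ is the residuated lattice on $\sigma[L]$ with the join, product and unit of $\mathbf L$, and with $a\wedge_\sigma b=\sigma(a\wedge b)$, $a\backslash_\sigma b=\sigma(a\backslash b)$, $b/_\sigma a=\sigma(b/a)$.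

**Definition (nucleus).** A nucleus on $\mathbf L$ is a closure operator $\gamma$ (monotone, $a\le\gamma(a)$, $\gamma\gamma(a)=\gamma(a)$) with $\gamma(a)\gamma(b)\le\gamma(ab)$. The nuclear image $\mathbf L_\gamma$ is the residuated lattice on $\gamma[L]$ with the meet and residuals of $\mathbf L$, and with $a\vee_\gamma b=\gamma(a\vee b)$, $a\cdot_\gamma b=\gamma(ab)$ and unit $\gamma(\mathsf 1)$.

That these images are residuated lattices is a textbook fact; here are the main points. The set $\sigma[L]$ is closed under joins and products: for $a,b\in\sigma[L]$ we have $a,b\le\sigma(a\vee b)\le a\vee b$ and $ab=\sigma(a)\sigma(b)\le\sigma(ab)\le ab$. For $a,b,c\in\sigma[L]$, $ab\le c$ iff $b\le a\backslash c$ iff $b\le\sigma(a\backslash c)$. On the nuclear side, for closed $a,b$ we have $\gamma(a\wedge b)\le a\wedge b$. If $c$ is closed, then $a\,\gamma(a\backslash c)\le\gamma(a)\gamma(a\backslash c)\le\gamma(a(a\backslash c))\le c$, so $a\backslash c$ is closed. For closed $a,b,c$, $\gamma(ab)\le c$ iff $ab\le c$. Finally,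
$$\gamma(\gamma(a)\gamma(b))=\gamma(ab),\qquad \gamma(\gamma(a)\vee\gamma(b))=\gamma(a\vee b).\tag{4}$$
For the first: $ab\le\gamma(a)\gamma(b)\le\gamma(ab)$; apply $\gamma$. For the second: $a\vee b\le\gamma(a)\vee\gamma(b)\le\gamma(a\vee b)$; apply $\gamma$. The first identity makes $\cdot_\gamma$ associative with unit $\gamma(\mathsf 1)$. In words: $\gamma$, as a map onto $\mathbf L_\gamma$, preserves products and binary joins.

In this language Section 1 proves the easy case.

**Proposition 1.** Let $\mathbf M$ be a finite integral residuated lattice all of whose elements are powers of one element $a$. Then $\mathbf M\cong(\mathbb Z_\sigma)_\gamma$ for a conucleus $\sigma$ on $\mathbb Z$ and a nucleus $\gamma$ on $\mathbb Z_\sigma$.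

*Proof.* Integrality gives $\mathsf 1\ge a\ge a^2\ge\cdots$. As $M$ is finite, there is a least $n$ with $a^n=a^{n+1}$. Then $\mathsf 1>a>\dots>a^n=a^{n+1}=\cdots$, so $M=\{\mathsf 1,a,\dots,a^n\}$ and $a^ia^j=a^{\min(i+j,n)}$. Hence $a^i\mapsto -i$ is an isomorphism of ordered monoids from $\mathbf M$ onto $C_n$. By Section 1, $C_n$ is $(\mathbb Z_\sigma)_\gamma$ with $\sigma(k)=\min(k,0)$ and $\gamma(k)=\max(k,-n)$. $\square$

What changes in general? There are several generators that need not commute, and an element may be a join of products without being a product. So powers of $a$ must be replaced by sets of words, and the question becomes which $\ell$-group can accommodate them.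

## 3. The theorem, and why integrality is forced

**Theorem 1.** Let $\mathbf M$ be a residuated lattice in which every nonempty subset has a join (e.g. $\mathbf M$ finite, or complete). The following are equivalent.

1. $\mathbf M$ is integral.
2. $\mathbf M\cong(\mathbf G_\sigma)_\gamma$ for some $\ell$-group $\mathbf G$, conucleus $\sigma$ on $\mathbf G$, and nucleus $\gamma$ on $\mathbf G_\sigma$.
3. $\mathbf M\cong((\mathbf G^-)_\sigma)_\gamma$ for some $\ell$-group $\mathbf G$, conucleus $\sigma$ on $\mathbf G^-$, and nucleus $\gamma$ on $(\mathbf G^-)_\sigma$.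

**Corollary 1.** A finite residuated lattice is a nuclear image of a conuclear image of an $\ell$-group (equivalently, of the negative cone of an $\ell$-group) if and only if it is integral.

**Corollary 2.** A residuated lattice is integral if and only if it embeds into a nuclear image of a conuclear image of the negative cone of an $\ell$-group.

**Theorem 2.** For a variety $\mathcal V$ of $\ell$-groups, every finite integral residuated lattice has the form $(\mathbf G_\sigma)_\gamma$ with $\mathbf G\in\mathcal V$ if and only if $\mathcal V$ is the variety of all $\ell$-groups. Moreover, there is a $6$-element *commutative* integral residuated lattice that is not of this form for any representable (in particular, any abelian) $\mathbf G$.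

For comparison, the paper cited above quotes this result: the finite nuclear images of (integral) cancellative residuated lattices are precisely the finite integral residuated lattices. Here *cancellative* means that $ax\le bx$ implies $a\le b$, and $xa\le xb$ implies $a\le b$.

We first prove the easy direction.

**Step 1: (3)⇒(1).** *The negative cone is already integral, and we check that integrality passes down.* All elements of $\mathbf L=(\mathbf G^-)_\sigma$ are $\le\mathsf 1$. So for $a\in\gamma[L]$ we get $a=\gamma(a)\le\gamma(\mathsf 1)$, and $\gamma(\mathsf 1)$ is the unit of $\mathbf L_\gamma$.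

**Step 2: (2)⇒(1).** *Here $\mathbf G$ has elements above $\mathsf 1$; we show that none of them survives.* Let $\mathbf L=\mathbf G_\sigma$; its order and product are those of $\mathbf G$. Since the nonempty set $M$ has a join in $\mathbf M$, the set $\gamma[L]$ has a greatest element $T$. Then $T\cdot T=\gamma(T)\gamma(T)\le\gamma(T\cdot T)\le T$, and multiplying by $T^{-1}$ in $\mathbf G$ gives $T\le\mathsf 1$. Hence every $a\in\gamma[L]$ satisfies
$$a\le T\le\mathsf 1\le\gamma(\mathsf 1),\tag{5}$$
so the unit $\gamma(\mathsf 1)$ is the top of $(\mathbf G_\sigma)_\gamma$. $\square$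

## 4. A lexicographic example and a six-element obstruction

**A three-element chain.** Let $M=\{0<a<\mathsf 1\}$ with all elements idempotent, so that the product is the minimum. Take $\mathbb Z\times\mathbb Z$ with the lexicographic order (first coordinate dominant). We would like to round all negative pairs $(0,-k)$ to $a$ and all pairs $(i,j)$ with $i<0$ to $0$. In the negative cone the class $\{(i,j):i<0\}$ has no greatest element, so there is nothing to round up to. A conucleus repairs this. Let $S=\{(i,j):i,j\le 0\}$, a submonoid containing the unit. The greatest element of $S$ below $(i,j)$ is $(i,\min(j,0))$ if $i\le 0$ and $(0,0)$ if $i>0$. Sending $(i,j)$ to it is an interior operator $\sigma$ with image $S$. It is a conucleus, because $\sigma(p)+\sigma(q)$ lies in $S$ and below $p+q$, hence below $\sigma(p+q)$. On $S$ the classes $\{(0,0)\}$, $\{(0,-k):k\ge 1\}$, $\{(i,j):i<0\}$ are convex with greatest elements $(0,0)$, $(0,-1)$, $(-1,0)$. Rounding up to them is a closure operator $\gamma$. It is a nucleus: the class of a sum is the lower of the two classes, and a sum of two of the three greatest elements is at most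 the greatest element of its class. The image is $\mathbf M$. So a conucleus can do much more than pass to the negative cone: *any submonoid $S$ for which every group element has a greatest $S$-element below it is a conuclear image.*

**The sensible first guess for several generators** is to let the letters be independent negative elements of a commutative ordered group, say of a power of $\mathbb Z$. This fails, even for commutative $\mathbf M$. An $\ell$-group is *representable* if it is a subdirect product of totally ordered groups; abelian $\ell$-groups are representable. The following proves the second sentence of Theorem 2.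

**The algebra.** Let $M=\{0,c,x,y,d,\mathsf 1\}$ with $0<c<x,y<d<\mathsf 1$, $x\vee y=d$, $x\wedge y=c$. Let the product be commutative with unit $\mathsf 1$ and zero $0$, where
$$c\cdot a=0\ (a\ne\mathsf 1),\qquad x^2=y^2=0,\qquad xy=dx=dy=d^2=c.$$
A product of two elements $\ne\mathsf 1$ is in $\{0,c\}$, so a product of three elements $\ne\mathsf 1$ is $0$ in either bracketing; thus the product is associative. On $(0,c,x,y,d,\mathsf 1)$, multiplication by $c$, $x$, $y$, $d$ takes the values $(0,0,0,0,0,c)$, $(0,0,0,c,c,x)$, $(0,0,c,0,c,y)$, $(0,0,c,c,c,d)$, all monotone; multiplication by $0$ and by $\mathsf 1$ is clearly monotone. The only incomparable pair is $x,y$, and $a(x\vee y)=ax\vee ay$ holds: both sides are $c$ for $a=x,y,d$, both are $0$ for $a=0,c$, and $a=\mathsf 1$ is trivial. Also $a\cdot 0=0$. So the product distributes over all joins, including the empty one. In a finite lattice this gives residuals, $a\backslash b=\bigvee\{z:az\le b\}$. Thus $\mathbf M$ is a commutative integral residuated lattice.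

**The obstruction.** In a totally ordered group $ab\le a^2\vee b^2$: if $a\le b$ then $ab\le b^2$, and if $b\le a$ then $ab\le a^2$. Hence the inequality holds in every representable $\mathbf G$. Let $a,b\in\gamma[G_\sigma]$. Joins and products in $\mathbf G_\sigma$ are those of $\mathbf G$, so $ab\le a^2\vee b^2$ there. Applying $\gamma$ and (4), the inequality holds for $a,b$ in $(\mathbf G_\sigma)_\gamma$. In $\mathbf M$ it fails, since $xy=c\not\le 0=x^2\vee y^2$. So $\mathbf M$ is not $(\mathbf G_\sigma)_\gamma$ for representable $\mathbf G$. $\square$

So the group must be noncommutative, and no ordering of the generators along a single line will do. The groups used below consist of maps of the line, which may move different points in different ways.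

## 5. Superword-closed sets of words

Let $A$ be a set and $A^*$ the free monoid of words, with empty word $\varepsilon$. Write $u\sqsubseteq v$ if $u$ is a scattered subsequence of $v$, i.e. $u$ arises from $v$ by deleting letters. For example, $xy\sqsubseteq xzzy$ but $yx\not\sqsubseteq xxyy$.

**Definition.** $S_A$ is the set of nonempty $D\subseteq A^*$ that are *superword-closed*: $u\in D$ and $u\sqsubseteq v$ imply $v\in D$. Order $S_A$ by inclusion and put $DE=\{de:d\in D,\ e\in E\}$.

Why such sets? In an integral residuated lattice, deleting factors from a product can only increase it. So longer words are smaller, and a set of words, read as a formal join, may be closed under superwords without changing the join. If $A=\{a\}$, a word is $a^k$, the relation $\sqsubseteq$ compares exponents, and $S_A$ consists of the sets $\{a^k,a^{k+1},\dots\}$. It is the ordered monoid $\{0,-1,-2,\dots\}$ of Section 1.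

**Proposition 2.** $S_A$ is an integral residuated lattice with unit and top $A^*$, with unions as joins and intersections as binary meets.

*Proof.* *Products.* If $de\sqsubseteq v$ with $d\in D$, $e\in E$, then $v=v'v''$ with $d\sqsubseteq v'$ and $e\sqsubseteq v''$, so $v\in DE$. Thus $DE\in S_A$. The product is associative and monotone. Further $D\subseteq DA^*$ because $\varepsilon\in A^*$, and $DA^*\subseteq D$ because $d\sqsubseteq dv$; likewise $A^*D=D$. *Lattice.* Nonempty unions are superword-closed. So is $D\cap E$, and it is nonempty because $DE\subseteq DA^*\cap A^*E=D\cap E$. *Residuals.* The set $D\backslash E=\{v:dv\in E\text{ for all }d\in D\}$ is superword-closed, since $v\sqsubseteq v'$ gives $dv\sqsubseteq dv'$. It is nonempty, since it contains $E$ by $DE\subseteq A^*E=E$. And $DF\subseteq E$ iff $F\subseteq D\backslash E$. The other residual is symmetric. $\square$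

## 6. Every suitable $\mathbf M$ is a nuclear image of $S_M$

**Proposition 3.** Let $\mathbf M$ be an integral residuated lattice in which every nonempty subset has a join. Then $\mathbf M\cong(\mathbf S_A)_\gamma$ for the alphabet $A=M$ and some nucleus $\gamma$ on $\mathbf S_A$.

*Proof.* **Step 1: evaluate words and sets of words.** Let $\mathrm{ev}:M^*\to M$ be the monoid homomorphism that is the identity on letters. By integrality, $t\sqsubseteq t'$ implies $\mathrm{ev}(t')\le\mathrm{ev}(t)$. Put
$$f(D)=\bigvee\{\mathrm{ev}(w):w\in D\}\quad(D\in S_A),\qquad r(m)=\{w\in M^*:\mathrm{ev}(w)\le m\}\quad(m\in M).$$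
The join exists because $D\neq\emptyset$. The set $r(m)$ is superword-closed, and it contains the one-letter word $m$, so $r(m)\in S_A$. By the definition of a join,
$$f(D)\le m\iff D\subseteq r(m),\tag{6}$$
and since the one-letter word $m$ lies in $r(m)$,
$$f(r(m))=m.\tag{7}$$

**Step 2: $f$ preserves products and the unit.** This will make $r\circ f$ a nucleus. Multiplication distributes over existing joins in each argument, so
$$f(DE)=\bigvee_{d,e}\mathrm{ev}(d)\,\mathrm{ev}(e)=\bigvee_d\Big(\mathrm{ev}(d)\bigvee_e\mathrm{ev}(e)\Big)=f(D)f(E).\tag{8}$$
Also $f(A^*)=\mathsf 1$, because $\mathrm{ev}(\varepsilon)=\mathsf 1$ is the top.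

**Step 3: $\gamma=r\circ f$ is a nucleus.** By (6), $f$ and $r$ are monotone and adjoint. So $D\subseteq r(f(D))$, and $\gamma\gamma=\gamma$ because $f(r(f(D)))=f(D)$ by (7). If $u\in\gamma(D)$ and $v\in\gamma(E)$, then $\mathrm{ev}(u)\le f(D)$ and $\mathrm{ev}(v)\le f(E)$. So $\mathrm{ev}(uv)\le f(D)f(E)=f(DE)$, i.e. $uv\in\gamma(DE)$.

**Step 4: identify the image with $\mathbf M$.** We have $\gamma[S_A]=r[M]$, because $\gamma(D)=r(f(D))$ and $r(m)=r(f(r(m)))=\gamma(r(m))$. By (6) and (7), $r(m)\subseteq r(n)$ iff $m=f(r(m))\le n$. By (8) and (7), $r(m)\cdot_\gamma r(n)=r(f(r(m)r(n)))=r(mn)$. The unit is $\gamma(A^*)=r(f(A^*))=r(\mathsf 1)$. So $r$ is an isomorphism of partially ordered monoids from $\mathbf M$ onto $(\mathbf S_A)_\gamma$, hence of residuated lattices. $\square$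

What remains is independent of $\mathbf M$: *realize $\mathbf S_A$ as a conuclear image of an $\ell$-group.* For one letter the group was $\mathbb Z$.

## 7. Separating a word from its non-subwords: the greedy matcher collides

**The ambient group.** Let $\mathrm{Aut}(\mathbb R)$ be the group of increasing bijections of $\mathbb R$, acting on the right, so $q(gh)=(qg)h$, ordered pointwise. The pointwise maximum and minimum of two increasing bijections are increasing bijections, and composition is monotone in both arguments. So it is an $\ell$-group with $q(g\vee h)=\max(qg,qh)$ and $q(g\wedge h)=\min(qg,qh)$. Products of $\ell$-groups, with coordinatewise operations, are $\ell$-groups.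

**What must be achieved.** Suppose each letter acts by some $\alpha_x\le\mathsf 1$ in $\mathrm{Aut}(\mathbb R)$, a word $t=t_1\cdots t_k$ acts by $a_t=\alpha_{t_1}\cdots\alpha_{t_k}$, and a set $D\in S_A$ acts by the pointwise maximum of its words, if that exists. To reflect the order we must witness $w\in D\setminus E$. Every $t\in E$ satisfies $t\not\sqsubseteq w$, as otherwise $w\in E$. So it is enough to find, *for each word $w$ separately*, an action with
$$0\,a_t<0\,a_w\quad\text{for all }t\not\sqsubseteq w.\tag{9}$$
Different $w$ may use different actions, since we can take a product of copies of $\mathrm{Aut}(\mathbb R)$ indexed by $w$.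

**The first attempt.** Let $w=w_1\cdots w_m$. To decide whether $t\sqsubseteq w$, read $t$ from left to right with a marker at a position $j$ of $w$, starting at $j=0$. On reading $x$, the marker jumps to the next occurrence of $x$ in $w$. Formally, for $0\le j\le m$,
$$\beta_x(j)=\min\{i>j:w_i=x\}\ \text{ if this set is nonempty, and }\ \beta_x(j)=m+1\ \text{ otherwise.}$$
The word $w$ itself ends exactly at $m$, and a word $t\not\sqsubseteq w$ falls off the end, to $m+1$. So place position $j$ at the real number $-j$ and let $x$ act by $-j\mapsto-\beta_x(j)$.

**Where it stops.** The map $\beta_x$ is weakly increasing but not injective. For $w=yx$ we have $\beta_x(0)=\beta_x(1)=2$, so $x$ would have to send both $0$ and $-1$ to $-2$. No bijection does this. The collision is not an artifact that can be ignored: if $y$ sends $0$ to $-1$ and $x$ sends $-1$ to $-2$, then any increasing bijection $\alpha_x$ has $0\,\alpha_x>-2$, although the marker after reading $x$ is at $2$.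

**The way past.** Separate two roles that the number $-j$ was playing. The *exact points* $0,-1,\dots,-m$ only have to serve the word $w$ itself, so we prescribe $-(i-1)\mapsto-i$ just when $w_i=x$. The marker position $j$ of any other word is recorded only by an *upper bound*: the current point is $<-j+\frac12$. For that bookkeeping we need the threshold $-j+\frac12$ to go to something $\le-\beta_x(j)+\frac12$. Since only an inequality is needed, thresholds with the same $\beta_x(j)$ can be sent to slightly different values $-\beta_x(j)+c_j$ with $c_j$ strictly decreasing in $(0,\frac12]$. This restores injectivity. We now check that the two sets of prescriptions are compatible.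

## 8. The maps $\alpha^w_x$

Fix $w=w_1\cdots w_m\in A^*$ ($m\ge0$) and $x\in A$. Put $c_j=\frac1{j+2}\in(0,\frac12]$ and prescribe
$$-j+\tfrac12\ \mapsto\ -\beta_x(j)+c_j\quad(0\le j\le m),\tag{10}$$
$$-(i-1)\ \mapsto\ -i\quad(1\le i\le m,\ w_i=x).\tag{11}$$

**Step 1: the prescription is strictly increasing**, so that it can be interpolated by a bijection.

- Two nodes from (10), $j<j'$: the node with $j$ is the larger one, and $\beta_x(j)\le\beta_x(j')$, $c_j>c_{j'}$ give $-\beta_x(j)+c_j>-\beta_x(j')+c_{j'}$.
- Two nodes from (11): clear, since the rule subtracts $1$.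
- $-j+\frac12$ against $-(i-1)$ with $w_i=x$, where $j\le i-1$: then $-j+\frac12>-(i-1)$. As $i>j$ is an occurrence of $x$, $\beta_x(j)\le i$, so $-\beta_x(j)+c_j>-i$.
- The same pair with $j\ge i$: then $-j+\frac12<-(i-1)$, and $\beta_x(j)\ge j+1\ge i+1$ gives $-\beta_x(j)+c_j\le-i-1+\frac12<-i$.

**Step 2: each value is at most its node**, so that the map will be $\le\mathsf 1$. This is clear for (11). For (10), $-\beta_x(j)+c_j\le-(j+1)+\frac12<-j+\frac12$.

**Step 3: extend to $\mathbb R$.** Interpolate affinely between consecutive nodes, and use translations to the left of the lowest and to the right of the highest node ($\frac12$ is always a node, the highest one). This is an increasing bijection $\alpha^w_x$. The function $q\mapsto q-q\alpha^w_x$ is continuous, piecewise affine, $\ge0$ at the nodes, and constant to the left of the lowest and to the right of the highest node. Hence it is $\ge0$ everywhere: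
$$\alpha^w_x\le\mathsf 1.\tag{12}$$
For fixed $w$, the map $\alpha^w_x$ depends only on $\{i:w_i=x\}$. So *all letters not occurring in $w$ have the same $\alpha^w_x$*.

**Example.** Let $w=yx$, so $m=2$ and $c_0,c_1,c_2=\frac12,\frac13,\frac14$. Then $\beta_x(0)=\beta_x(1)=2$, $\beta_x(2)=3$, and $\alpha^w_x$ is given by $\frac12\mapsto-\frac32$, $-\frac12\mapsto-\frac53$, $-1\mapsto-2$, $-\frac32\mapsto-\frac{11}4$. Also $\beta_y(0)=1$, $\beta_y(1)=\beta_y(2)=3$, and $\alpha^w_y$ is given by $\frac12\mapsto-\frac12$, $0\mapsto-1$, $-\frac12\mapsto-\frac83$, $-\frac32\mapsto-\frac{11}4$. The word $yx$ carries $0\mapsto-1\mapsto-2$. The word $xy\not\sqsubseteq yx$ first carries $0$, the midpoint of $\frac12$ and $-\frac12$, to $-\frac{19}{12}$, and then, by the translation left of $-\frac32$, to $-\frac{19}{12}-\frac54=-\frac{17}6<-2$. The word $yy$ carries $0\mapsto-1\mapsto-\frac{65}{24}<-2$.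

For $t=t_1\cdots t_k$ put $a^w_t=\alpha^w_{t_1}\cdots\alpha^w_{t_k}$ and $a^w_\varepsilon=\mathsf 1$. Then $a^w_{tt'}=a^w_ta^w_{t'}$.

**Lemma 1.** Let $w$ have length $m$.

(i) If $t\sqsubseteq t'$ then $a^w_{t'}\le a^w_t$.

(ii) $0\,a^w_w=-m$.

(iii) If $t\not\sqsubseteq w$ then $0\,a^w_t<-m$.

*Proof.* (i) $a^w_t$ arises from $a^w_{t'}$ by deleting factors, which are $\le\mathsf 1$ by (12). Deleting such factors does not decrease a product.

(ii) By (11), $-(i-1)\,\alpha^w_{w_i}=-i$ for $i=1,\dots,m$. So $0$ travels through $-1,-2,\dots$ to $-m$.

(iii) Let $t=t_1\cdots t_k$, $j_0=0$, and $j_l=\beta_{t_l}(j_{l-1})$ as long as $j_{l-1}\le m$. If all of $j_1,\dots,j_k$ were defined and $\le m$, then $t_l=w_{j_l}$ for all $l$ and $j_1<\dots<j_k$, so $t\sqsubseteq w$, a contradiction. So there is $i\le k$ with $j_0,\dots,j_{i-1}\le m$ and $j_i=m+1$. We claim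
$$0\,a^w_{t_1\cdots t_l}<-j_l+\tfrac12\qquad(0\le l\le i).$$
For $l=0$ this says $0<\frac12$. For the induction step, let $q<-j+\frac12$ with $0\le j\le m$. As $\alpha^w_x$ is strictly increasing, (10) gives
$$q\,\alpha^w_x<\big(-j+\tfrac12\big)\alpha^w_x=-\beta_x(j)+c_j\le-\beta_x(j)+\tfrac12 .$$
Apply this with $q=0\,a^w_{t_1\cdots t_{l-1}}$, $j=j_{l-1}$, $x=t_l$. At $l=i$ we reach a value $<-(m+1)+\frac12<-m$, and by (12) the remaining letters do not increase it. $\square$

Parts (ii) and (iii) are exactly (9).

## 9. Maxima over infinite sets of words

A set $D\in S_A$ is usually infinite, and infinite pointwise suprema are dangerous. The maps $g_n$ ($n\ge1$) with $qg_n=q/n$ for $q<0$ and $qg_n=q$ for $q\ge0$ are increasing bijections, but their pointwise supremum is $\max(q,0)$, which is not injective. Moreover, the strict inequality in Lemma 1(iii) would survive a supremum only as $\le$, unless the supremum is attained. Both problems disappear if finitely many words suffice for each $w$.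

We quote Higman's theorem (G. Higman, *Ordering by divisibility in abstract algebras*, Proc. London Math. Soc. 1952): over a finite alphabet, $\sqsubseteq$ is a well-quasi-order, i.e. every infinite sequence $u_1,u_2,\dots$ of words has $i<j$ with $u_i\sqsubseteq u_j$. Consequently every set $Y$ of words over a finite alphabet has a finite subset $Y_0$ such that each word in $Y$ has a subsequence in $Y_0$. Take $Y_0$ to be the $\sqsubseteq$-minimal elements of $Y$. Each element of $Y$ lies above a minimal one, since proper subsequences are shorter. Distinct minimal elements are incomparable, so by Higman's theorem there are only finitely many.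

**Lemma 2.** For $w\in A^*$ and $\emptyset\ne X\subseteq A^*$ there is a finite nonempty $X_0\subseteq X$ such that every $t\in X$ has some $u\in X_0$ with $a^w_t\le a^w_u$.

*Proof.* The alphabet $A$ may be infinite, but $w$ sees only finitely many letters. Let $B$ be the finite set of letters of $w$, $*\notin A$ a new symbol, and $\pi:A^*\to(B\cup\{*\})^*$ the map replacing every letter outside $B$ by $*$. All letters outside $B$ have the same $\alpha^w_x$, so $a^w_t$ depends only on $\pi(t)$: it is the product of the corresponding maps along $\pi(t)$. If $\pi(u)\sqsubseteq\pi(t)$, then $a^w_u$ arises from $a^w_t$ by deleting factors $\le\mathsf 1$, so $a^w_t\le a^w_u$. By Higman's theorem, $\pi[X]$ has a finite subset $Y_0$ such that every $\pi(t)$, $t\in X$, has a subsequence in $Y_0$. Let $X_0$ contain one $u\in X$ with $\pi(u)=v$ for each $v\in Y_0$. $\square$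

**The map $\Phi$.** Let $\mathbf H=\prod_{w\in A^*}\mathrm{Aut}(\mathbb R)$. For nonempty $X\subseteq A^*$ let $\Phi(X)\in H$ have $w$-coordinate the join of the finitely many $a^w_u$, $u\in X_0$, with $X_0$ from Lemma 2 for this $w$. Then
$$q\,\Phi(X)_w=\max_{t\in X}q\,a^w_t\qquad(q\in\mathbb R),\tag{13}$$
with the maximum attained. In particular $\Phi(X)$ does not depend on the choice of $X_0$.

**Lemma 3.** For $D,E\in S_A$ and a nonempty family $(D_i)$ in $S_A$:

(a) if $g\in H$ and $\Phi(D_i)\le g$ for all $i$, then $\Phi(\bigcup D_i)\le g$;

(b) $\Phi(DE)=\Phi(D)\Phi(E)$;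

(c) $\Phi(A^*)=\mathsf 1$;

(d) $\Phi(D)\le\Phi(E)\iff D\subseteq E$.

*Proof.* (a) By (13), $q\,\Phi(\bigcup D_i)_w$ is the maximum of $q\,a^w_t$ over $t\in\bigcup D_i$. Each such $t$ lies in some $D_i$, and then $q\,a^w_t\le q\,\Phi(D_i)_w\le q\,g_w$.

(b) Each $a^w_e$ is increasing and the maxima are attained, so
$$q\,\Phi(D)_w\Phi(E)_w=\max_{e\in E}\Big(\big(\max_{d\in D}q\,a^w_d\big)a^w_e\Big)=\max_{d,e}\,q\,a^w_da^w_e=\max_{d,e}\,q\,a^w_{de}=q\,\Phi(DE)_w .$$

(c) $a^w_t\le\mathsf 1=a^w_\varepsilon$ for all $t$.

(d) If $D\subseteq E$, the maximum in (13) for $E$ is over a larger set. Conversely, let $w\in D\setminus E$ have length $m$. As $E$ is superword-closed and $w\notin E$, no $t\in E$ satisfies $t\sqsubseteq w$. By Lemma 1(iii) and attainment of the maximum, and then Lemma 1(ii),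
$$0\,\Phi(E)_w=\max_{t\in E}0\,a^w_t<-m=0\,a^w_w\le0\,\Phi(D)_w .$$
So $\Phi(D)\not\le\Phi(E)$. $\square$

## 10. $\mathbf S_A$ is a conuclear image

Let $S=\Phi[S_A]$. By Lemma 3, $S$ is a submonoid of $\mathbf H$ contained in $H^-$, and $\Phi:S_A\to S$ is an isomorphism of partially ordered monoids. As in the lexicographic example, we want the conucleus "greatest element of $S$ below $g$". By Lemma 3(a) it exists once *some* element of $S$ is below $g$, and in $\mathbf H$ this can fail.

Indeed, let $A\ne\emptyset$. At a node (10) the displacement $q-q\alpha^w_x$ is $-j+\frac12+\beta_x(j)-c_j<m+2$, and at a node (11) it is $1$. So it is $<m+2$ everywhere, and $q\,a^w_t\ge q-k(m+2)$ for $t$ of length $k$. Let $g_w$ be the translation by $-(m+1)(m+2)$, where $m$ is the length of $w$. For any $t\in D$ of length $k$ and any $w$ of length $m\ge k$, $q\,g_w<q-k(m+2)\le q\,a_t^w\le q\,\Phi(D)_w$. So no $\Phi(D)$ is below $g$. Hence we cut $\mathbf H$ down.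

**Proposition 4.** There are an $\ell$-group $\mathbf G$ and a conucleus $\sigma$ on $\mathbf G$ with $\mathbf S_A\cong\mathbf G_\sigma$. Moreover, $\sigma|_{G^-}$ is a conucleus on $\mathbf G^-$ and $(\mathbf G^-)_{\sigma|_{G^-}}=\mathbf G_\sigma$.

*Proof.* **Step 1: the group.** We keep those elements that are bounded by $S$ on both sides, which makes the set closed under inverses. Put
$$G=\{g\in H:\ s\le g\le s^{-1}\text{ for some }s\in S\}.$$
This is an $\ell$-subgroup of $\mathbf H$ containing $S$. For $s\in S$ we have $s\le s\le\mathsf 1\le s^{-1}$, so $s\in G$. Inverting $s\le g\le s^{-1}$ gives $s\le g^{-1}\le s^{-1}$. Now let $s\le g\le s^{-1}$ and $s'\le g'\le s'^{-1}$. With $t=ss'\in S$ we have $t\le s$ and $t\le s'$, because $s,s'\le\mathsf 1$. Hence $t\le g\wedge g'\le g\vee g'\le t^{-1}$. With $t=(ss')(s's)\in S$ we have $t\le ss'$ and $t\le s's$. Hence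
$$t\le ss'\le gg'\le s^{-1}s'^{-1}=(s's)^{-1}\le t^{-1}.$$

**Step 2: the conucleus.** For $g\in G$ the family $\{D\in S_A:\Phi(D)\le g\}$ is nonempty by the definition of $G$. Its union belongs to $S_A$. Put
$$\sigma(g)=\Phi\Big(\bigcup\{D\in S_A:\Phi(D)\le g\}\Big).$$
By Lemma 3(a), $\sigma(g)\le g$. By Lemma 3(d), $\sigma(g)$ is above every $\Phi(D)\le g$. So $\sigma(g)$ is the greatest element of $S$ below $g$. Hence $\sigma$ is monotone, $\sigma(g)\le g$, and $\sigma(s)=s$ for $s\in S$; thus $\sigma$ is an interior operator with image $S$, and $\sigma(\mathsf 1)=\mathsf 1$ since $\mathsf 1=\Phi(A^*)\in S$. Finally $\sigma(a)\sigma(b)$ lies in $S$ and is $\le ab$, so $\sigma(a)\sigma(b)\le\sigma(ab)$.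

**Step 3: the image.** $\mathbf G_\sigma$ is a residuated lattice on $S$ with the order and product of $\mathbf H$, and $\Phi$ is an isomorphism of partially ordered monoids from $S_A$ onto it. As $\mathbf S_A$ is a residuated lattice, $\Phi$ is an isomorphism of residuated lattices.

**Step 4: the negative cone.** Since $\sigma[G]=S\subseteq G^-$, the map $\sigma$ restricts to $G^-$, and the restriction inherits all defining properties of a conucleus. Since $\sigma$ fixes $S\subseteq G^-$, the image is again $S$, with the same order and product. As these determine all operations, $(\mathbf G^-)_{\sigma|_{G^-}}=\mathbf G_\sigma$. $\square$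

## 11. Proof of Theorem 1 and its corollaries

**Proof of Theorem 1.** Section 3 gave (2)⇒(1) and (3)⇒(1). Let $\mathbf M$ be integral with all nonempty joins. By Proposition 3, $\mathbf M\cong(\mathbf S_A)_\gamma$ with $A=M$. By Proposition 4, $\mathbf S_A\cong\mathbf G_\sigma=(\mathbf G^-)_{\sigma|_{G^-}}$. Transporting $\gamma$ along this isomorphism gives (2) and (3). $\square$

**Proof of Corollary 1.** In a finite lattice all nonempty subsets have joins, so Theorem 1 applies. $\square$

**Proof of Corollary 2.** One route is to apply Theorem 1 to the Dedekind–MacNeille completion, which is a complete residuated lattice containing $\mathbf M$ as a subalgebra (see Galatos–Jipsen–Kowalski–Ono, *Residuated Lattices*, Elsevier 2007). If $\mathsf 1$ is the top of $\mathbf M$, it is the top of the completion because $M$ is join-dense there. Here is a direct argument with the tools at hand.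

Let $\mathbf M$ be integral, $A=M$, and let $\mathrm{ev}$ and $r(m)\in S_A$ be as in Section 6; neither needs joins. For $D\in S_A$ let
$$\delta(D)=\bigcap\{r(p):p\in M,\ D\subseteq r(p)\}.$$
The family is nonempty, since $r(\mathsf 1)=A^*$, and $\delta(D)\supseteq D$ is nonempty and superword-closed.

**Step 1: $\delta$ is a nucleus.** It is a closure operator, being an intersection of all members of a fixed family that contain $D$. For the product inequality, let $DE\subseteq r(p)$. For each $e\in E$ we have $D\subseteq r(p/\mathrm{ev}(e))$, hence $\delta(D)\subseteq r(p/\mathrm{ev}(e))$; so $\delta(D)E\subseteq r(p)$. For each $d\in\delta(D)$ we then have $E\subseteq r(\mathrm{ev}(d)\backslash p)$, hence $\delta(E)\subseteq r(\mathrm{ev}(d)\backslash p)$; so $\delta(D)\delta(E)\subseteq r(p)$. As $p$ was arbitrary, $\delta(D)\delta(E)\subseteq\delta(DE)$.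

**Step 2: $r$ embeds $\mathbf M$ into $(\mathbf S_A)_\delta$.** Each $r(m)$ is $\delta$-closed. Since the word $m$ lies in $r(m)$, $r(m)\subseteq r(n)$ iff $m\le n$; so $r$ is injective. We check the operations.

- Unit: $r(\mathsf 1)=A^*=\delta(A^*)$.
- Meet: $r(m\wedge n)=r(m)\cap r(n)$.
- Join: $r(m)\cup r(n)\subseteq r(p)$ iff $m\vee n\le p$, so $\delta(r(m)\cup r(n))=\bigcap_{p\ge m\vee n}r(p)=r(m\vee n)$.
- Product: $r(m)r(n)\subseteq r(p)$ iff $mn\le p$ (for "only if", use the two-letter word with letters $m$, $n$), so $\delta(r(m)r(n))=r(mn)$.
- Residuals: $r(m)D\subseteq r(n)$ iff $m\,\mathrm{ev}(d)\le n$ for all $d\in D$ iff $D\subseteq r(m\backslash n)$, so $r(m)\backslash r(n)=r(m\backslash n)$; the other residual is symmetric.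

With Proposition 4, $\mathbf M$ embeds into a nuclear image of a conuclear image of a negative cone. Conversely, such images are integral by Step 1 of Section 3, and a subalgebra of an integral residuated lattice contains $\mathsf 1$, so it is integral. $\square$

For integral $\mathbf M$ lacking some nonempty joins, only this embedding is proved; nothing here says that $\mathbf M$ itself is a nuclear image of a conuclear image of an $\ell$-group.

The six-element algebra of Section 4 is finite and integral, so by Corollary 1 it *is* of the form $(\mathbf G_\sigma)_\gamma$ for some $\ell$-group $\mathbf G$, necessarily not representable.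

## 12. Proper varieties of $\ell$-groups do not suffice

It remains to prove the first sentence of Theorem 2. If $\mathcal V$ is the variety of all $\ell$-groups, apply Corollary 1. Let $\mathcal V$ be proper.

**Step 1: an inequality valid in $\mathcal V$.** We use two quoted facts. By Holland (*The largest proper variety of lattice ordered groups*, Proc. AMS 57, 1976), every member of a proper variety is normal-valued. By Wolfenstein's characterization, normal-valued $\ell$-groups satisfy $|a||b|\le|b|^2|a|^2$, where $|a|=a\vee a^{-1}$. Let $x,y\le\mathsf 1$, $a=x^{-1}$ and $b=y^{-1}$. Then $|a|=x^{-1}$ and $|b|=y^{-1}$, so $x^{-1}y^{-1}\le y^{-2}x^{-2}$. Inverting,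
$$x^2y^2\le yx\qquad\text{for all }x,y\in G^-,\ \mathbf G\in\mathcal V.\tag{14}$$

**Step 2: it passes to finite images.** Let $(\mathbf G_\sigma)_\gamma$ be finite with $\mathbf G\in\mathcal V$. By (5), all elements of $\gamma[G_\sigma]$ are $\le\mathsf 1$ in $\mathbf G$, so (14) applies to them. Applying $\gamma$ and using (4), we see that $(\mathbf G_\sigma)_\gamma$ satisfies $x\cdot x\cdot y\cdot y\le y\cdot x$.

**Step 3: a finite integral residuated lattice that violates it.** Let $A=\{x,y\}$ and $I=\{u\in A^*:u\not\sqsubseteq xxyy\}$. This set is superword-closed and contains $yx$, so $I\in S_A$. Its complement consists of the nine words $x^iy^j$ with $0\le i,j\le2$. The map $D\mapsto D\cup I$ is a closure operator on $S_A$, and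
$$(D\cup I)(E\cup I)\subseteq DE\cup I,$$
because $I$ is superword-closed. So it is a nucleus. Its image $\mathbf N$ consists of sets containing $I$, so $\mathbf N$ is finite, and its unit $A^*$ is its top.

Write ${\uparrow}u=\{v:u\sqsubseteq v\}$. Then ${\uparrow}u\,{\uparrow}v={\uparrow}uv$: a superword of $uv$ splits into a superword of $u$ followed by one of $v$, and conversely. Let $X={\uparrow}x\cup I$ and $Y={\uparrow}y\cup I$. By (4), in $\mathbf N$,
$$X\cdot X\cdot Y\cdot Y={\uparrow}xxyy\cup I\ni xxyy,\qquad Y\cdot X={\uparrow}yx\cup I\not\ni xxyy,$$
the latter because $yx\not\sqsubseteq xxyy$ and $xxyy\notin I$. So $X\cdot X\cdot Y\cdot Y\not\le Y\cdot X$, and by Step 2 the finite integral residuated lattice $\mathbf N$ is not of the form $(\mathbf G_\sigma)_\gamma$ with $\mathbf G\in\mathcal V$. Together with Section 4 this proves Theorem 2. $\square$
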